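# Hodge ideals and the analytic type of a plane branch

## 1. A first guess: the ideals $I_0$ and $I_1$ suffice

Let $\mathcal O=\mathbb C\{x,y\}$, let $\mathfrak m$ be its maximal ideal, and let $Z=\{f=0\}$ be a germ at the origin of a reduced plane curve. For a rational number $0<\alpha\le 1$ and an integer $p\ge 0$, Mustaţă and Popa define the $p$-th Hodge ideal $I_p(\alpha Z)\subseteq\mathcal O$. It is read off from the Hodge filtration on the twisted $\mathcal D$-module attached to $f^{-\alpha}$; Section 2 makes this precise. The ideal with $p=0$ is a multiplier ideal, $I_0(\alpha Z)=\mathfrak I((\alpha-\epsilon)Z)$ for $0<\epsilon\ll1$, where $\mathfrak I(D)=\pi_*\mathcal O_Y(K_{Y/X}-[\pi^*D])$ for a log resolution $\pi:Y\to X$ of $(X,D)$ and $[\cdot]$ is the round-down.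

Two irreducible germs are topologically equivalent exactly when they have the same characteristic sequence. They are analytically equivalent if a germ of biholomorphism $\psi$ of $(\mathbb C^2,0)$ carries one onto the other. For an ideal $J$ put $\psi^*J=\{g\circ\psi:g\in J\}$. A question of Popa, taken from Mingyi Zhang, "Multiplier ideals of analytically irreducible plane curves", arXiv:1907.06281 (2019), reads as follows.

Let $Z,Z'$ be irreducible germs with the same characteristic sequence. Are they analytically equivalent if and only if there is one biholomorphism germ $\psi$ with $I_p(\alpha Z)=\psi^*I_p(\alpha Z')$ for all $p\ge0$ and all rational $0<\alpha\le1$? Is it enough to require this (again with one $\psi$) only for $p\in\{0,1\}$ and all $\alpha$?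

The natural first guess is yes, twice. The ideal $I_1$ is built from $f$ and its first derivatives. By the Mather–Yau theorem the algebra $\mathcal O/(f,f_x,f_y)$ determines the analytic type of an isolated singularity, so $I_1$ looks rich enough. Let us test the guess.

If $Z$ is smooth, all $I_p(\alpha Z)$ equal $\mathcal O$, and all smooth germs are equivalent. If $Z$ has multiplicity $2$, Weierstrass preparation and completing the square give $f=x^2+b(y)$ up to a unit and a coordinate change. Irreducibility forces $\operatorname{ord}b=m$ to be odd, and absorbing an $m$-th root of the unit $b/y^m$ into $y$ gives $x^2+y^m$. So in multiplicity $2$ the characteristic sequence $(2;m)$ already fixes the analytic type, and the guess holds for a trivial reason.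

To go further we borrow a formula proved later (Proposition 6). Let $2\le n<m$, $w_x=\frac1n$, $w_y=\frac1m$. For monomials put
$$\deg x^ay^b=aw_x+bw_y,\qquad \rho(x^ay^b)=\deg(x^ay^b)+w_x+w_y,$$
and let $\mathcal O^{\ge c}$ be the ideal of all series all of whose monomials have $\rho\ge c$. Let $g=x^n+y^m+h$, where all monomials of $h$ have degree $>1$. Then
$$I_0(\alpha\{g=0\})=\mathcal O^{\ge\alpha},\qquad I_1(\alpha\{g=0\})=\mathcal O^{\ge\alpha+1}+\operatorname{span}\{gu,\ gu_x-\alpha ug_x,\ gu_y-\alpha ug_y:\ u\in\mathcal O^{\ge\alpha}\}.\tag{1}$$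

So $I_0$ sees only the weights and never $h$. All information must come from $I_1$.

**Example (the cusp).** Let $f=x^2+y^3$, so $\rho(x^ay^b)=\frac56+\frac a2+\frac b3$. By (1), $I_0(\alpha Z)=\mathcal O$ for $\alpha\le\frac56$ and $I_0(\alpha Z)=\mathfrak m$ for $\frac56<\alpha\le1$. This agrees with the multiplier ideal: the log resolution of the cusp has three exceptional curves, with (order of $f$, order of $K_{Y/X}$) equal to $(2,1),(3,2),(6,4)$. For $\alpha\le1$ only the third can impose a condition, namely order at least $[6(\alpha-\epsilon)]-4$. This number is $\le0$ for $\alpha\le\frac56$ and is $1$ for $\frac56<\alpha\le1$.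

For $\frac16<\alpha\le\frac56$ we may take $u=1$ in (1), so $x,y^2\in I_1$. Conversely $f\in(x,y^2)$, and $\mathcal O^{\ge1+\alpha}$ contains neither $1$ (with $\rho=\frac56$) nor $y$ (with $\rho=\frac76<1+\alpha$), so it lies in $(x,y^2)$. Hence $I_1(\alpha Z)=(x,y^2)$.

For $\alpha=1$, $u$ runs over $\mathfrak m$. From $u=x$ and $u=y$ we get $f-xf_x=y^3-x^2$, $\ yf_x=2xy$, $\ f-yf_y=x^2-2y^3$, so $(x^2,xy,y^3)\subseteq I_1$. All elements in (1) lie in this ideal, because $\mathcal O^{\ge2}$ is generated by $x^3,x^2y,xy^2,y^4$, while $f$, $xu$ and $y^2u$ lie in $(x^2,xy,y^3)$ for $u\in\mathfrak m$. So $I_1(Z)=(x^2,xy,y^3)$.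

**Test in characteristic $(4;5)$.** Let $f=x^4+y^5$ and $g=f+x^2y^3$. Here $\deg(x^2y^3)=\frac{11}{10}>1$. Take $\alpha=\rho(1)=\frac9{20}$. Then $\mathcal O^{\ge\alpha}=\mathcal O$, and $\mathcal O^{\ge1+\alpha}=(x^4,x^3y^2,x^2y^3,xy^4,y^5)$ consists of the series with all monomials of degree $\ge1$; it contains $f$ and $g$. So (1) gives
$$I_1(\alpha\{f=0\})=(x^3,y^4,x^2y^3),\qquad I_1(\alpha\{g=0\})=(2x^3+xy^3,\ 5y^4+3x^2y^2)+\mathcal O^{\ge1+\alpha}.$$
Suppose some $\psi$ carries one ideal to the other. The first ideal contains the cube of a coordinate, so the second contains $\ell^3$ for some $\ell$ of order $1$. Modulo $\mathfrak m^5$ the second ideal is spanned by $2x^3+xy^3,\ x^4,\ x^3y,\ 5y^4+3x^2y^2$. Comparing cubic parts, $\ell=cx+\ell_2+\cdots$ with $c\ne0$ and $\ell_2$ quadratic. Then $\ell^3\equiv c^3x^3+3c^2x^2\ell_2$ modulo $\mathfrak m^5$. The coefficient of $2x^3+xy^3$ must be $c^3/2$, so the monomial $xy^3$ must occur with coefficient $c^3/2\ne0$; but on the left it does not occur. So no $\psi$ exists: $I_1$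 distinguishes the two germs, and the guess survives.

**Test in characteristic $(5;6)$.** Let $f=x^5+y^6$, $g=f+x^3y^4$, and again $\alpha=\rho(1)=\frac{11}{30}$. As before $I_1=(\text{partial derivatives})+\mathcal O^{\ge1+\alpha}$, and $\mathcal O^{\ge1+\alpha}$ consists of the series with all monomials of degree $\ge1$. Now
$$g_x=5x^4+3x^2y^4,\qquad g_y=6y^5+4x^3y^3,\qquad \deg x^2y^4=\tfrac{32}{30}\ge1,\quad \deg x^3y^3=\tfrac{33}{30}\ge1 .$$
The perturbation is swallowed: both ideals equal $(x^4,y^5)+\mathcal O^{\ge 1+\alpha}$. So $I_1$ does see the partial derivatives, but only up to the blur $\mathcal O^{\ge1+\alpha}$, and in characteristic $(5;6)$ one derivative of $x^3y^4$ is already inside the blur. We shall see that this happens for every $\alpha$, that the two germs are not equivalent, and that the guess is therefore wrong for $p\le1$. For all $p$ together the guess is right.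

## 2. The Hodge filtration on $\mathcal O[1/f]f^{-\alpha}$ and the $V$-filtration

Let $\mathcal D$ be the ring of differential operators with coefficients in $\mathcal O$. Write $\partial^\beta=\partial_x^{\beta_1}\partial_y^{\beta_2}$, $|\beta|=\beta_1+\beta_2$, $(s)_j=s(s+1)\cdots(s+j-1)$. Let $M_\alpha=\mathcal O[1/f]f^{-\alpha}$ be the free rank-one $\mathcal O[1/f]$-module on the symbol $f^{-\alpha}$, with $\partial(af^{-\alpha})=(\partial a-\alpha a\,\partial f/f)f^{-\alpha}$ for $\partial=\partial_x,\partial_y$. For $s\in\alpha+\mathbb Z$ we write $f^{-s}=f^{\alpha-s}f^{-\alpha}$.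

A reduced plane curve germ is, by finite determinacy, analytically equivalent to an algebraic one, so results stated for algebraic varieties apply. The facts below are due to Mustaţă and Popa, in *Hodge ideals for $\mathbb Q$-divisors: birational approach* and *Hodge ideals for $\mathbb Q$-divisors, V-filtration, and minimal exponent*. We take them as given.

**(F1)** The Hodge filtration of $M_\alpha$ is $F_pM_\alpha=I_p(\alpha Z)f^{-p-\alpha}$. It is increasing, $\partial_xF_p$ and $\partial_yF_p$ lie in $F_{p+1}$, and it is good: there is $q_0$, which may be enlarged, with $F_p=\sum_{|\beta|\le p-q_0}\partial^\beta F_{q_0}$ for $p\ge q_0$. From $F_p\subseteq F_{p+1}$ we get $f\,I_p(\alpha Z)\subseteq I_{p+1}(\alpha Z)$.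

**(F2)** $I_p(\alpha Z)$ is coherent, and it is trivial off $Z$ and at smooth points of $Z$. Hence at the origin $I_p(\alpha Z)\supseteq\mathfrak m^M$ for some $M$.

**(F3)** $I_p(\alpha Z)$ depends only on $Z$ and $\alpha$, and $\psi^*I_p(\alpha Z')=I_p(\alpha\,\psi^{-1}(Z'))$ for a biholomorphism $\psi$.

**(F4)** (Theorem A$'$ of the second paper.) With $Q_j(\alpha)=\prod_{i=0}^{j-1}(\alpha+i)$,
$$I_p(\alpha Z)=\Big\{\sum_{j=0}^pQ_j(\alpha)f^{p-j}v_j:\ \sum_{j=0}^pv_j\partial_t^j\delta\in V^\alpha B_f\Big\}.$$

In (F4), $B_f=\bigoplus_{j\ge0}\mathcal O\,\partial_t^j\delta$, with the actions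
$$t(v\partial_t^j\delta)=fv\,\partial_t^j\delta-jv\,\partial_t^{j-1}\delta,\qquad \partial_x(v\partial_t^j\delta)=v_x\,\partial_t^j\delta-f_xv\,\partial_t^{j+1}\delta,$$
similarly for $\partial_y$, and with the evident action of $\partial_t$; $t$ and $\partial_t$ commute with $\mathcal D$, and $\partial_tt-t\partial_t=1$.

**Definition (Kashiwara–Malgrange filtration).** $V$ is the exhaustive decreasing filtration of $B_f$, indexed by $\gamma\in\mathbb Q$, discrete and left-continuous (that is, constant on the intervals $(\frac{l-1}\ell,\frac l\ell]$, $l\in\mathbb Z$, for some $\ell$), by finitely generated $\mathcal D[t,\partial_tt]$-submodules such that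

- (i) $tV^\gamma\subseteq V^{\gamma+1}$, with equality for $\gamma>0$;
- (ii) $\partial_tV^\gamma\subseteq V^{\gamma-1}$;
- (iii) $\partial_tt-\gamma$ is nilpotent on $\mathrm{gr}_V^\gamma=V^\gamma/V^{>\gamma}$.

**Example ($f=x$).** Here $\partial_x\delta=-\partial_t\delta$, so $\mathcal D\delta=B_f$. Put $V^\gamma=B_f$ for $\gamma\le1$ and $V^\gamma=t^kB_f$ for $\gamma\in(k,k+1]$, $k\ge1$. Conditions (i) and (ii) are immediate, with $\partial_tt^k=t^{k-1}(t\partial_t+k)$ for (ii). On $\mathrm{gr}^1_V=B_f/tB_f$ the operator $\partial_tt-1=t\partial_t$ is zero, and $\partial_tt\,t^k=t^k(\partial_tt+k)$ gives (iii) in general. So (F4) imposes no condition for $\alpha\le1$. Since $Q_p(\alpha)\ne0$ we find $I_p=\mathcal O$, in accordance with (F2).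

## 3. Yes for all $p$, no for $p\le N$

**Theorem A.** Let $Z=\{f=0\}$ be a reduced singular plane curve germ with only one tangent line (e.g. any singular irreducible germ). Fix $\alpha\in\mathbb Q\cap(0,1]$ and $p_0\ge0$. If $k\in\mathcal O$ satisfies $k\,I_p(\alpha Z)\subseteq I_{p+1}(\alpha Z)$ for all $p\ge p_0$, then $k\in(f)$.

**Corollary B (first question: yes).** Let $Z,Z'$ be irreducible germs with the same characteristic sequence. If for one $\alpha\in\mathbb Q\cap(0,1]$, one $p_0$ and one $\psi$ we have $I_p(\alpha Z)=\psi^*I_p(\alpha Z')$ for all $p\ge p_0$, then $Z,Z'$ are analytically equivalent; if $Z$ is singular, then even $\psi(Z)=Z'$. Conversely, if $\psi(Z)=Z'$, then $I_p(\alpha Z)=\psi^*I_p(\alpha Z')$ for all $p,\alpha$.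

**Theorem C (second question: no).** Let $N\ge1$ and let $n<m$ be coprime with $\frac{N+2}n+\frac2m\le1$ (e.g. $n=N+4$, $m=N+5$). Put $f=x^n+y^m$, $g=f+x^{n-2}y^{m-2}$. Both germs are irreducible with characteristic sequence $(n;m)$, and $I_p(\alpha\{f=0\})=I_p(\alpha\{g=0\})$ for all $0\le p\le N$ and all $\alpha\in\mathbb Q\cap(0,1]$, but the germs are not analytically equivalent. For $N=1$ one may take $x^5+y^6$ and $x^5+y^6+x^3y^4$.

**Theorem D (supplement, not needed for the two answers).** For each singular irreducible $Z$ and each $\alpha\in\mathbb Q\cap(0,1]$ there is $N=N(Z,\alpha)$ such that any irreducible $Z'$ with the same characteristic sequence and $I_p(\alpha Z)=\psi^*I_p(\alpha Z')$ for $0\le p\le N$ (one $\psi$) is analytically equivalent to $Z$. By Theorem C, $N$ cannot be chosen independently of $Z$.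

## 4. The quotients $(I_{p+1}:I_p)$, and why smooth points of $Z$ do not help

A positive answer to the first question has to produce $f$, up to a unit, from its Hodge ideals. By (F1), $f$ lies in every quotient ideal $(I_{p+1}(\alpha Z):I_p(\alpha Z))$. The boldest hope is that one such quotient equals $(f)$. The cusp refutes it: for $\alpha=\frac12$ we found $I_0=\mathcal O$ and $I_1=(x,y^2)$, so $(I_1:I_0)=(x,y^2)\ne(f)$. So one has to intersect over many $p$.

Next one would try to prove $k\in(f)$ geometrically. Since $f$ is reduced, it is enough that $k$ vanish at the smooth points of $Z$, so one would look at the inclusion $kI_p\subseteq I_{p+1}$ near such a point. There, by (F2), $I_p=I_{p+1}=\mathcal O$, and the inclusion holds for every $k$. The hypothesis carries no information away from the origin. Everything must come from the origin, and from the growth of the filtration as $p\to\infty$. That is the content of Theorem A. Together with (F1), Theorem A with $p_0=0$ says that $\bigcap_p(I_{p+1}(\alpha Z):I_p(\alpha Z))=(f)$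 for the germs it covers.

**Proof of Corollary B from Theorem A.** The converse direction is (F3). If $Z$ is smooth, so is $Z'$ (equal characteristic sequences give equal multiplicities), and any two smooth germs are equivalent. Let $Z$ be singular; being irreducible it has one tangent line. Let $f'$ be an equation of $Z'$ and $g=f'\circ\psi$. By (F3), $I_p(\alpha Z)=I_p(\alpha\{g=0\})$ for $p\ge p_0$. By (F1) applied to $g$, $g\,I_p(\alpha Z)\subseteq I_{p+1}(\alpha Z)$ for $p\ge p_0$. Theorem A gives $g\in(f)$. As $g$ is irreducible and $f$ is not a unit, $(g)=(f)$, that is, $\psi(Z)=Z'$. $\square$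

## 5. Leading forms with weights $(\mu,1)$, $\mu>1$

The plan for Theorem A is this. The hypothesis says that multiplication by $k/f$ sends $F_p$ into $F_{p+1}$. Apply it to $\partial_x^j(y^Mf^{-a})$ for large $j$, and express the result through the good filtration as derivatives of order at most $j$. Give $x$ a weight $\mu>1$ and $y$ the weight $1$. A derivative $\partial_x$ then lowers degrees by more than a derivative $\partial_y$ does. The lowest-degree part of the left side lies so low that the right side can reach it only by using $\partial_x$ almost exclusively, with a number of exceptions that is bounded independently of $j$. Setting $y=1$ leaves an identity in one variable, which Section 6 studies as $j\to\infty$. (In this section and the next, "degree" refers to the weights $(\mu,1)$.)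

**Lemma 1.** For $Z$ as in Theorem A there are coordinates and a rational $\mu>1$ such that, with $\deg x=\mu$, $\deg y=1$, the lowest weighted-homogeneous part $f_0$ of $f$ (after multiplying $f$ by a unit) is monic in $x$ of $x$-degree $n\ge2$ and has degree $d=n\mu$, and $\varphi(x):=f_0(x,1)$ has at least two distinct roots.

*Proof.* Let $n\ge2$ be the multiplicity and choose coordinates in which the tangent cone is $x^n$. By Weierstrass preparation, up to a unit, $f=x^n+\sum_{i=1}^na_i(y)x^{n-i}$ with $\operatorname{ord}a_i\ge i+1$. Take $x+a_1/n$ as the new coordinate $x$. Since $\operatorname{ord}a_1\ge2$, the tangent cone is kept, and now $a_1=0$. As $f$ is reduced and $n\ge2$, not all $a_i$ vanish. Put $\mu=\min_i\operatorname{ord}(a_i)/i$ over the nonzero $a_i$; then $\mu>1$. A monomial $y^bx^{n-i}$ has degree $b+(n-i)\mu$, which is $\ge n\mu$ exactly when $b\ge i\mu$. So the lowest part of $f$ has degree $n\mu$, contains $x^n$, and $\varphi=x^n+\sum_{i\ge2}c_ix^{n-i}$ with not all $c_i$ zero. If $\varphi=(x-\xi)^n$,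 the coefficient of $x^{n-1}$ gives $\xi=0$, so $\varphi=x^n$, a contradiction. $\square$

For the cusp $x^2+y^3$: $\mu=\frac32$, $d=3$, $\varphi=x^2+1$ with roots $\pm\sqrt{-1}$.

Fix such coordinates and such an $f$; by (F3) this is harmless. Let $\nu$ be the denominator of $\mu$, so degrees of monomials lie in $\frac1\nu\mathbb Z$.

**Graded expansion.** This device allows us to take lowest-degree parts in $M_\alpha$. Let $A=\mathbb C[x,y,f_0^{-1}]$, graded, and let $\hat A$ be the ring of formal sums $\sum_{\delta\ge\delta_0}a_\delta$ with $a_\delta\in A_\delta$, $\delta\in\frac1\nu\mathbb Z$. Sorting a power series by degree embeds $\mathcal O$ in $\hat A$. Write $f=f_0+f_+=f_0(1+z)$. The components of $z=f_+/f_0$ have degree $\ge1/\nu$, so $(1+z)^s=\sum_r\binom srz^r$ makes sense in $\hat A$ for all $s$, and $f$ is invertible in $\hat A$. Define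
$$M_\alpha\to\hat Af_0^{-\alpha},\qquad af^{-\alpha}\mapsto a(1+z)^{-\alpha}f_0^{-\alpha},$$
where the symbol $f_0^{-\alpha}$ has degree $-\alpha d$. The map is $\mathcal O$-linear, and it is $\mathcal D$-linear because the logarithmic derivative of $(1+z)^{-\alpha}f_0^{-\alpha}$ is $-\alpha\big(\frac{\partial z}{1+z}+\frac{\partial f_0}{f_0}\big)=-\alpha\frac{\partial f}f$. The operators $\partial_x,\partial_y$ are homogeneous of degrees $-\mu,-1$.

Let $a\in\mathcal O$, $s\in\alpha+\mathbb Z$, $s>0$. Then $af^{-s}=a\sum_r\binom{-s}rf_+^rf_0^{-s-r}$. As $f_+^r$ has components of degree $\ge r(d+\frac1\nu)$, the $r$-th summand has components of degree $\ge-sd+\frac r\nu$ only. So all components of $af^{-s}$ have degree $\ge-sd$, and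
$$(af^{-s})_{-sd+\eta}\in\mathbb C[x,y]\,f_0^{-s-\lfloor\nu\eta\rfloor}\qquad(\eta\ge0).\tag{2}$$
For instance, for $f=x^2+y^3+xy^2$ we have $\nu=2$, $f_+=xy^2$ of degree $\frac72=d+\frac12$, and the component of $f^{-s}$ with $\eta=\frac12$ is $-s\,xy^2f_0^{-s-1}$, as (2) predicts.

**Reduction of Theorem A to leading forms.** Let $K=\{k\in\mathcal O:\ kI_p(\alpha Z)\subseteq I_{p+1}(\alpha Z)\ \text{for all }p\ge p_0\}$, an ideal containing $f$. Let $0\ne k\in K$, with lowest part $k_0$ of degree $\theta$. We shall prove the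

**Claim.** $f_0\mid k_0$ in $\mathbb C[x,y]$.

Given the claim, $k-(k_0/f_0)f$ lies in $K$ and is $0$ or has lowest degree $\ge\theta+\frac1\nu$. Iterating, we make the remainder of arbitrarily high degree. Since $\deg x^ay^b\le\mu(a+b)$, we get $k\in(f)+\mathfrak m^\ell$ for all $\ell$, so $k\in(f)$ by Krull's intersection theorem. It remains to prove the claim.

**Step 1: an identity in one variable.** The purpose of this step is to extract from the hypothesis, for all large $j$, a relation between $j$-th derivatives of powers of $\varphi$.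

By (F2) pick $M$ with $y^M\in I_{p_0}(\alpha Z)$ and put $a_0=p_0+\alpha$. Then $y^Mf^{-a_0}\in F_{p_0}$, so $\partial_x^j(y^Mf^{-a_0})\in F_{p_0+j}$. The hypothesis on $k$ gives $kF_p=kI_pf^{-p-\alpha}\subseteq I_{p+1}f^{-p-\alpha}=fF_{p+1}$, that is, $\frac kfF_p\subseteq F_{p+1}$ for $p\ge p_0$. Choose $q_0\ge p_0+1$ in (F1) and put $b_0=q_0+\alpha$. For $j\ge q_0-p_0-1$ the element $\frac kf\partial_x^j(y^Mf^{-a_0})$ lies in $F_{p_0+j+1}=\sum_{|\beta|\le p_0+j+1-q_0}\partial^\beta F_{q_0}$. As $p_0+1-q_0\le0$,
$$\tfrac kf\,\partial_x^j(y^Mf^{-a_0})=\sum_{|\beta|\le j}\partial^\beta(a_\beta f^{-b_0}),\qquad a_\beta\in\mathcal O\ \text{depending on }j.\tag{3}$$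

Take in (3) the components of degree $\delta=\theta-d+M-a_0d-j\mu$. On the left this is the lowest possible degree, and we get $\frac{k_0}{f_0}\partial_x^j(y^Mf_0^{-a_0})$. On the right we get $\sum_\beta\partial^\beta\big[(a_\beta f^{-b_0})_{\delta+\beta_1\mu+\beta_2}\big]$. To measure how far above its lowest possible degree the bracket sits, put
$$\eta=\delta+\beta_1\mu+\beta_2+b_0d=C_1-\big[(j-\beta_1)\mu-\beta_2\big],\qquad C_1=\theta-d+M+(b_0-a_0)d .$$
The constant $C_1$ does not depend on $j$. Since $\beta_2\le j-\beta_1$, we have $\eta\le C_1-(j-\beta_1)(\mu-1)$. The bracket vanishes unless $\eta\ge0$. Here $\mu>1$, that is, the single tangent line, is used: only terms with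
$$\beta_2\le j-\beta_1\le c:=\max\Big(0,\Big\lfloor\frac{C_1}{\mu-1}\Big\rfloor\Big)$$
survive. As $\eta\le C_1$, (2) shows that all brackets lie in $\mathbb C[x,y]f_0^{-b_0-R}$ with $R=\max(0,\lfloor\nu C_1\rfloor)$.

For $j\ge c$ write $\partial_x^{\beta_1}\partial_y^{\beta_2}=\partial_x^{j-c}\cdot\partial_x^{\beta_1-j+c}\partial_y^{\beta_2}$. The last operator has order $c-(j-\beta_1)+\beta_2\le c$, so it maps $\mathbb C[x,y]f_0^{-b_0-R}$ into $\mathbb C[x,y]f_0^{-b'}$ with $b'=b_0+R+c$. Hence for all large $j$
$$\tfrac{k_0}{f_0}\,\partial_x^j(y^Mf_0^{-a_0})=\partial_x^{j-c}\big(B^{(j)}f_0^{-b'}\big),$$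
with $B^{(j)}$ a weighted homogeneous polynomial (possibly $0$) of degree
$$\delta+(j-c)\mu+b'd=\theta-d+M-a_0d-c\mu+b'd ,$$
which is independent of $j$. So the $x$-degree of $B^{(j)}$ is bounded by a number $D\ge0$ independent of $j$. Setting $y=1$, which commutes with $\partial_x$, and writing $\kappa=k_0(x,1)/\varphi(x)$, $b_j=B^{(j)}(x,1)$, we obtain for all large $j$
$$\kappa\cdot(\varphi^{-a_0})^{(j)}=(b_j\varphi^{-b'})^{(j-c)},\qquad \deg b_j\le D,\tag{4}$$
where $c,D\ge0$ and $b'$ are independent of $j$, and $b'-a_0\in\mathbb Z_{\ge0}$.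

## 6. High derivatives of $\varphi^{-a_0}$ and the poles of $k_0/f_0$

How much does (4) say about $\kappa$? If $\varphi$ had only one root, it would not exclude a pole there. For $\varphi=x$ and $\kappa=1/x$ we have
$$x^{-1}(x^{-a})^{(j)}=(-1)^j(a)_j\,x^{-a-j-1}=\tfrac a{a+j}\,(x^{-a-1})^{(j)},$$
which is an identity of the form (4) with $c=0$ and constant $b_j=\frac a{a+j}$. What (4) does exclude, we now show, is a pole anywhere else. With two distinct roots this is enough.

**Step 2: for every root $\xi$ of $\varphi$, $\kappa$ has no pole except possibly at $\xi$.** We expand (4) at $\xi$, compare coefficients, and let $j\to\infty$; a $b_j$ of bounded degree has too few coefficients to support an infinite Laurent tail of $\kappa$.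

Let $\xi$ have multiplicity $e$, put $w=x-\xi$, $\varphi=w^e\chi$ with $\chi(\xi)\ne0$, and $\sigma=ea_0>0$, $S=e(b'-a_0)\in\mathbb Z_{\ge0}$. Choosing a branch near $\xi$, write
$$\varphi^{-a_0}=\sum_{r\ge0}h_rw^{-\sigma+r}\ (h_0\ne0),\qquad \kappa=\sum_{t\ge-e}\kappa_tw^t,\qquad b_j\varphi^{-b'}=\sum_{r\ge0}g_{j,r}w^{-\sigma-S+r}.$$
We have $(w^{-s})^{(j)}=(-1)^j(s)_jw^{-s-j}$. On the left of (4), the coefficient of $w^{-\sigma-j+l}$ is $(-1)^j\sum_r\kappa_{l-r}h_r(\sigma-r)_j$. On the right, the term $g_{j,r}w^{-\sigma-S+r}$ contributes to this power exactly when $r=l+S-c$, with factor $(-1)^{j-c}(\sigma+c-l)_{j-c}$. So for every $l\in\mathbb Z$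
$$\sum_{r=0}^{l+e}\kappa_{l-r}h_r(\sigma-r)_j=(-1)^c\,g_{j,l+S-c}\,(\sigma+c-l)_{j-c},\tag{5}$$
with $g_{j,r}=0$ for $r<0$ and empty sums equal to $0$.

*Case $\sigma\notin\mathbb Z$.* All Pochhammer symbols are nonzero quotients of Gamma values, and (5) gives
$$g_{j,l+S-c}=(-1)^c\,\Gamma(\sigma+c-l)\sum_{r=0}^{l+e}\frac{\kappa_{l-r}h_r}{\Gamma(\sigma-r)}\cdot\frac{\Gamma(\sigma-r+j)}{\Gamma(\sigma-l+j)},\qquad \frac{\Gamma(\sigma-r+j)}{\Gamma(\sigma-l+j)}\sim j^{l-r}\quad(j\to\infty).$$
So for fixed $l\ge-e$ the term $r=0$ dominates in order: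
$$g_{j,l+S-c}=j^l(\lambda_l\kappa_l+o(1)),\qquad \lambda_l=(-1)^ch_0\,\Gamma(\sigma+c-l)/\Gamma(\sigma)\ne0,$$
while $g_{j,l+S-c}=0$ for $l<-e$. In particular, for $0\le r\le D$, writing $r=l+S-c$, we have $g_{j,r}=O(j^{r+c-S})$, hence $g_{j,0},\dots,g_{j,D}$ are all $O(j^{D+c-S})$.

Now use the bound on $\deg b_j$. Since $b_j=\chi^{b'}\sum_rg_{j,r}w^r$ is a polynomial in $w$ of degree $\le D$, its coefficients are linear combinations, with coefficients independent of $j$, of $g_{j,0},\dots,g_{j,D}$. In turn every $g_{j,r}$ is such a combination of the coefficients of $b_j$. Therefore every $g_{j,r}$ is $O(j^{D+c-S})$. For $l>\max(D+c-S,-e)$ this gives $j^l(\lambda_l\kappa_l+o(1))=O(j^{D+c-S})$, hence $\kappa_l=0$.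

*Case $\sigma\in\mathbb Z_{\ge1}$.* Fix $l\ge\sigma+c$ and let $j>l+e+c$. The factors of $(\sigma+c-l)_{j-c}$ are the consecutive integers from $\sigma+c-l\le0$ to $\sigma-l+j-1\ge0$, so the product is $0$. Likewise for $\sigma\le r\le l+e$ the factors of $(\sigma-r)_j$ run from $\sigma-r\le0$ to $\sigma-r+j-1\ge0$, so $(\sigma-r)_j=0$. Thus (5) reads $\sum_{0\le r<\sigma}\kappa_{l-r}h_r(\sigma-r)_j=0$. For $1\le r<\sigma$ the quotient $(\sigma-r)_j/(\sigma)_j=\frac{\Gamma(\sigma)}{\Gamma(\sigma-r)}\cdot\frac{\Gamma(\sigma-r+j)}{\Gamma(\sigma+j)}$ tends to $0$. Dividing by $(\sigma)_j$ and letting $j\to\infty$ gives $\kappa_lh_0=0$. So $\kappa_l=0$ for all $l\ge\sigma+c$.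

In both cases the Laurent expansion of the rational function $\kappa$ at $\xi$ is finite. So $\kappa$ is a Laurent polynomial in $x-\xi$, and its only possible pole is $\xi$.

**Step 3: divisibility.** Here we turn the absence of poles into $f_0\mid k_0$. By Lemma 1, $\varphi$ has two distinct roots. Step 2 at both roots shows that $\kappa$ has no pole, so $\varphi\mid k_0(x,1)$. Divide by $f_0$, which is monic in $x$: $k_0=f_0Q+R'$ with $Q,R'$ weighted homogeneous and $\deg_xR'<n$. Then $\varphi\mid R'(x,1)$ and $\deg R'(x,1)<n=\deg\varphi$, so $R'(x,1)=0$. Distinct monomials of equal weighted degree have different $x$-exponents, so no cancellation occurs on setting $y=1$, and $R'=0$. This proves the claim and Theorem A. $\square$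

With Section 4, the first question is answered: yes.

## 7. Division by the partial derivatives of $x^n+y^m+h$

We turn to the negative answer. The tests of Section 1 used formula (1); to go beyond $p=1$, and to prove (1), we need the whole Hodge filtration of $g=x^n+y^m+h$. From now on $\deg$, $\rho$, $w_x=\frac1n>w_y=\frac1m$ and $\mathcal O^{\ge c}$ are as in Section 1, with $2\le n<m$. Put $L=nm$, so that all values of $\deg$ and $\rho$ lie in $\frac1L\mathbb Z$. Note
$$\partial_x\mathcal O^{\ge c}\subseteq\mathcal O^{\ge c-w_x},\qquad\partial_y\mathcal O^{\ge c}\subseteq\mathcal O^{\ge c-w_y},\qquad\mathcal O^{\ge w_x+w_y}=\mathcal O .$$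
Let $f=x^n+y^m$ and $g=f+h$, with all monomials of $h$ of degree $>1$, hence $\ge1+\frac1L$. Put $J=(g_x,g_y)$. Call $x^ay^b$ *basic* if $a\le n-2$ and $b\le m-2$; basic monomials have $\rho\le2-w_x-w_y<2$. For $(n,m)=(5,6)$, for instance, the basic monomial of highest degree is $x^3y^4$, with $\rho=\frac{49}{30}$.

**Lemma 2.** (a) $J$ is $\mathfrak m$-primary with $\dim\mathcal O/J\le(n-1)(m-1)$; in particular $g_x,g_y$ is a regular sequence. Every $v\in\mathcal O^{\ge c}$ is $v=Ag_x+Bg_y+R$ with $A\in\mathcal O^{\ge c-1+w_x}$, $B\in\mathcal O^{\ge c-1+w_y}$, and $R$ a linear combination of basic monomials with $\rho\ge c$.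

(b) A linear combination of basic monomials lying in $J$ is $0$.

(c) If $v\in\mathcal O^{\ge c}\cap J$, or if $v\in\mathcal O^{\ge c}$ and $c\ge2$, then $R=0$ in (a).

*Proof.* (a) A monomial is basic, or divisible by $x^{n-1}$, or divisible by $y^{m-1}$. So for $v'\in\mathcal O^{\ge c'}$ we can split monomially $v'=R'+x^{n-1}A'+y^{m-1}B'$ with $R'$ basic. Since $\deg x^{n-1}=1-w_x$ and $\deg y^{m-1}=1-w_y$, we have $A'\in\mathcal O^{\ge c'-1+w_x}$ and $B'\in\mathcal O^{\ge c'-1+w_y}$. Using $nx^{n-1}=g_x-h_x$ and $my^{m-1}=g_y-h_y$,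
$$v'=R'+\tfrac{A'}ng_x+\tfrac{B'}mg_y-\big(\tfrac{A'}nh_x+\tfrac{B'}mh_y\big).$$
The monomials of $h_x,h_y$ have degrees $\ge1+\frac1L-w_x$ and $\ge1+\frac1L-w_y$ respectively, so the last bracket lies in $\mathcal O^{\ge c'+1/L}$. Start with $v'=v$, $c'=c$ and apply this repeatedly to minus the bracket. After $T$ steps $v=R+Ag_x+Bg_y+v''$ with $R,A,B$ as required and $v''\in\mathcal O^{\ge c+T/L}$. So for any given $C$ the remainder can be put in $\mathcal O^{\ge C}$ after finitely many steps.

Since $\mathcal O^{\ge C}\subseteq\mathfrak m^k$ for $C\gg0$, the basic monomials span $\mathcal O/(J+\mathfrak m^k)$, so $\dim\mathcal O/(J+\mathfrak m^k)\le(n-1)(m-1)$ for all $k$. Hence $J+\mathfrak m^k=J+\mathfrak m^{k+1}$ for some $k$, and Nakayama's lemma for $(\mathfrak m^k+J)/J$ gives $\mathfrak m^k\subseteq J$. So $J$ is $\mathfrak m$-primary with the stated bound, and two generators of an $\mathfrak m$-primary ideal of the two-dimensional regular local ring $\mathcal O$ form a regular sequence.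

Finally $\mathcal O^{\ge c-1+w_x}\cdot J$ contains a power of $\mathfrak m$, hence contains $\mathcal O^{\ge C}$ for $C\gg0$. With this $C$, $v''=A''g_x+B''g_y$ with $A'',B''\in\mathcal O^{\ge c-1+w_x}\subseteq\mathcal O^{\ge c-1+w_y}$, and this is absorbed into $A$ and $B$.

(b) Let $0\ne R=Ag_x+Bg_y$ be a combination of basic monomials, with lowest-degree part $R_0$ of degree $d_0$. Let $a=\min(\operatorname{ord}A+1-w_x,\ \operatorname{ord}B+1-w_y)$, orders with respect to $\deg$, and let $A_0,B_0$ be the components of $A,B$ of degrees $a-1+w_x$, $a-1+w_y$. The degree-$a$ part of $Ag_x+Bg_y$ is $nx^{n-1}A_0+my^{m-1}B_0$. If $a<d_0$ it vanishes, so $(A_0,B_0)=H\,(my^{m-1},-nx^{n-1})$ with $H$ homogeneous. Replace $(A,B)$ by $(A-Hg_y,\,B+Hg_x)$. This does not change $Ag_x+Bg_y$ and cancels $A_0,B_0$, so $a$ increases by at least $\frac1L$ (the outcome $A=B=0$ is excluded since $R\ne0$). After finitely many steps $a\ge d_0$. Then the degree-$d_0$ part gives $R_0\in(x^{n-1},y^{m-1})$, which is impossible for a nonzero combination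 of basic monomials.

(c) If $v\in J$, then $R\in J$, and $R=0$ by (b). If $c\ge2$, no basic monomial has $\rho\ge c$. $\square$

By (a), $J$ is $\mathfrak m$-primary, so $g$ is reduced (if $q^2\mid g$ with $q$ a non-unit, then $J\subseteq(q)$).

**Lemma 3.** Let $a,b$ be a regular sequence in $\mathcal O$ generating the ideal $J$. (a) If $G\in\mathcal O[X,Y]$ is homogeneous of degree $q\ge1$ and $G(a,b)=0$, then $G$ is a multiple of $bX-aY$; if $q=0$, then $G=0$. (b) If $G$ is homogeneous of degree $q-1\ge0$ and $G(a,b)\in J^q$, then all coefficients of $G$ lie in $J$.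

*Proof.* (a) The case $q=0$ is clear. Let $G=\sum_{i=0}^qc_iX^iY^{q-i}$, $q\ge1$. From $G(a,b)=0$ we get $c_0b^q\in(a)$, and $b$ is a nonzerodivisor modulo $a$, so $c_0=a\epsilon$ with $\epsilon\in\mathcal O$. The polynomial $G+\epsilon Y^{q-1}(bX-aY)$ still vanishes at $(a,b)$ and has no $Y^q$-term, so it equals $XG'$ with $G'$ homogeneous of degree $q-1$ and $aG'(a,b)=0$, hence $G'(a,b)=0$. Induct on $q$. (b) Write $G(a,b)=P(a,b)$ with $P=XP_1+YP_2$ homogeneous of degree $q$. Then $G-aP_1-bP_2$ is homogeneous of degree $q-1$ and vanishes at $(a,b)$; by (a) its coefficients lie in $J$, and so do those of $aP_1+bP_2$. $\square$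

## 8. The $V$-filtration of $g=x^n+y^m+h$

The strategy is to write down a filtration $U$ and to check that it satisfies the conditions defining $V$. For this we need that those conditions have at most one solution.

**Lemma 4 (uniqueness).** Two filtrations $U,V$ of $B_g$ satisfying the definition in Section 2 are equal.

*Proof.* Fix $\gamma$; we show $U^\gamma\subseteq V^\gamma$. As $U^1$ is finitely generated over $\mathcal D[t,\partial_tt]$ and $V$ is an exhaustive filtration by $\mathcal D[t,\partial_tt]$-submodules, $U^1\subseteq V^{c_1}$ for some $c_1$. So for a suitable integer $k\gg0$ with $1+k>\gamma$ we have $U^{1+k}=t^kU^1\subseteq V^{c_1+k}\subseteq V^\gamma$. By (iii) for $U$ and discreteness there is a polynomial $b$ with all roots in $[\gamma,1+k)$ and $b(\partial_tt)U^\gamma\subseteq U^{1+k}\subseteq V^\gamma$.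

Again $U^\gamma\subseteq V^c$ for some $c$. Suppose $c<\gamma$. Then $b(\partial_tt)$ kills the image of $U^\gamma$ in $\mathrm{gr}_V^c$. But $\partial_tt-c$ is nilpotent there and $b(c)\ne0$, so $b(\partial_tt)$ is injective on $\mathrm{gr}_V^c$. Hence the image is $0$ and $U^\gamma\subseteq V^{>c}$. By discreteness and left-continuity, finitely many such steps give $U^\gamma\subseteq V^\gamma$. By symmetry equality holds. $\square$

**Lemma 5.** For $0<\gamma\le1$: $\displaystyle V^\gamma B_g=U^\gamma:=\sum_{i\ge0}\mathcal D\,(\mathcal O^{\ge\gamma+i}\,\partial_t^i\delta)$.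

*Proof.* We extend $U$ to all indices and verify the conditions one by one. For $\gamma\in(0,1]$ and $k\ge1$ put $U^{\gamma+k}:=t^kU^\gamma$. Since $\rho$ takes values in $\frac1L\mathbb Z$, $U^{>0}:=U^{1/L}=\bigcup_{0<\gamma\le1}U^\gamma$. For $\gamma\in(-k,-k+1]$, $k\ge1$, put
$$U^\gamma:=\partial_t^kU^{\gamma+k}+\sum_{j=0}^{k-1}\partial_t^jU^{>0}.$$
All $U^\gamma$ are $\mathcal D$-submodules, constant on the intervals $(\frac{l-1}L,\frac lL]$, $l\in\mathbb Z$. So discreteness and left-continuity hold.

**Step 1: $U$ is decreasing.** On $(0,1]$ this is clear. For $u\in\mathcal O^{\ge\gamma+i}$ with $\gamma\in(0,1]$,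
$$t(u\partial_t^i\delta)=gu\,\partial_t^i\delta-iu\,\partial_t^{i-1}\delta\in U^1,$$
since $gu\in\mathcal O^{\ge1+i}$ and $u\in\mathcal O^{\ge1+(i-1)}$. So $tU^\gamma\subseteq U^1$, hence $U^{k+\gamma}=t^{k-1}(tU^\gamma)\subseteq t^{k-1}U^1=U^k$ for $k\ge1$, and the filtration decreases on $(0,\infty)$. On each $(-k,-k+1]$ it is clear. Finally $U^{-k+1}\supseteq\sum_{j\le k-1}\partial_t^jU^{>0}$, and the latter contains $U^{\gamma'}$ for all $\gamma'\in(-k+1,-k+2]$.

**Step 2: finite generation.** The tool is integration by parts. If $i\ge1$ and $u=Ag_x+Bg_y$, then $\partial_x(A\partial_t^{i-1}\delta)=A_x\partial_t^{i-1}\delta-g_xA\,\partial_t^i\delta$ and its analogue for $y$ give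
$$u\,\partial_t^i\delta=-\partial_x(A\partial_t^{i-1}\delta)-\partial_y(B\partial_t^{i-1}\delta)+(A_x+B_y)\partial_t^{i-1}\delta.\tag{6}$$
If $i\ge2$ and $u\in\mathcal O^{\ge\gamma+i}$ with $\gamma\in(0,1]$, then $\gamma+i\ge2$ and Lemma 2(c) provides $A,B$ with $A,B,A_x,B_y\in\mathcal O^{\ge\gamma+i-1}$. So only $i=0,1$ are needed: $U^\gamma$ is generated over $\mathcal D$ by $\mathcal O^{\ge\gamma}\delta$ and $\mathcal O^{\ge\gamma+1}\partial_t\delta$, i.e. by finitely many elements. As $t,\partial_t$ commute with $\mathcal D$, the modules $t^kU^\gamma$ and $\partial_t^jU^\gamma$ ($\gamma\in(0,1]$) are finitely generated over $\mathcal D$ too, hence so is $U^\gamma$ for every $\gamma\in\mathbb Q$.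

**Step 3: $U$ is exhaustive.** We have $0<w_x+w_y\le1$ and $\mathcal O\,\partial_t^j\delta=\partial_t^j(\mathcal O^{\ge w_x+w_y}\delta)\subseteq U^{w_x+w_y-j}$.

**Step 4: $\partial_tt$ on $U^\gamma$ for $0<\gamma\le1$.** We show that $U^\gamma$ is stable and that (iii) holds. Let $E=w_xx\partial_x+w_yy\partial_y$, so $E(u)=\deg(u)u$ for a monomial $u$, and $E(g)=g+\tilde h$, where $\tilde h=E(h)-h$ has only monomials of degree $>1$. Let $\omega=u\,\partial_t^i\delta$ with $u$ a monomial and $\tau:=\rho(u)-i\ge\gamma$; finitely many such elements generate $U^\gamma$ over $\mathcal D$. We have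
$$\partial_tt\,\omega=gu\,\partial_t^{i+1}\delta-iu\,\partial_t^i\delta,\qquad \partial_x(w_xx\omega)+\partial_y(w_yy\omega)=\rho(u)\,\omega-E(g)u\,\partial_t^{i+1}\delta .$$
Eliminating $gu\,\partial_t^{i+1}\delta$ gives
$$\partial_tt\,\omega=\tau\,\omega-\partial_x(w_xx\,\omega)-\partial_y(w_yy\,\omega)-u\tilde h\,\partial_t^{i+1}\delta.\tag{7}$$
In $x\omega$, $y\omega$ and $u\tilde h\,\partial_t^{i+1}\delta$ all monomials have "$\rho$ minus $\partial_t$-order" greater than $\tau$. As $\partial_tt$ commutes with $\mathcal D$, this shows $\partial_tt\,U^\gamma\subseteq U^\gamma$ and, for $\gamma<1$, $(\partial_tt-\gamma)U^\gamma\subseteq U^{>\gamma}$.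

Let $\gamma=1$; here $U^{>1}=tU^{>0}$ by definition. If $\tau>1$, then $(\partial_tt-1)\omega=t\partial_t\omega=t(u\,\partial_t^{i+1}\delta)\in tU^{>0}=U^{>1}$, because $\rho(u)-(i+1)>0$. The same computation applies to any $u'\partial_t^{i'}\delta$ with $u'\in\mathcal O$ all of whose monomials have $\rho-i'>1$. If $\tau=1$, then by (7) $(\partial_tt-1)\omega$ is a $\mathcal D$-combination of such elements. So $(\partial_tt-1)^2U^1\subseteq U^{>1}$.

**Step 5: $\partial_tt$ on $U^\gamma$ for $\gamma>1$.** Choose $k$ with $\gamma-k\in(0,1]$. From $\partial_tt\,t^k=t^k(\partial_tt+k)$, stability and (iii) carry over from $\gamma-k$ to $\gamma$, since $t^kU^{>\gamma-k}=U^{>\gamma}$.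

**Step 6: $\partial_tt$ on $U^\gamma$ for $\gamma\in(-k,-k+1]$, $k\ge1$.** From $\partial_tt\,\partial_t^j=\partial_t^j(\partial_tt-j)$, $U^\gamma$ is stable. The summands $\partial_t^jU^{>0}$, $j\le k-1$, lie in $U^{>\gamma}$: this is clear if $\gamma<-k+1$, and if $\gamma=-k+1$ then $U^{>\gamma}=\partial_t^{k-1}U^{>0}+\sum_{j<k-1}\partial_t^jU^{>0}$. So for (iii) only elements $\partial_t^ku$, $u\in U^{\gamma+k}$, matter, and $(\partial_tt-\gamma)\partial_t^ku=\partial_t^k(\partial_tt-(\gamma+k))u$. If $\gamma+k<1$, this lies in $\partial_t^kU^{>\gamma+k}\subseteq U^{>\gamma}$ by Step 4. If $\gamma+k=1$, then, again by Step 4,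
$$(\partial_tt-\gamma)^2\partial_t^ku\in\partial_t^kU^{>1}=\partial_t^{k-1}(\partial_tt)U^{>0}\subseteq\partial_t^{k-1}U^{>0}\subseteq U^{>\gamma}.$$

**Step 7: conditions (i) and (ii).** For $\gamma>0$, $tU^\gamma=U^{\gamma+1}$ by definition. Let $\gamma\in(-k,-k+1]$, $k\ge1$, and use $t\partial_t^j=\partial_t^{j-1}(\partial_tt-j)$ for $j\ge1$. Then $t\partial_t^kU^{\gamma+k}\subseteq\partial_t^{k-1}U^{\gamma+k}\subseteq U^{\gamma+1}$, and $t\partial_t^jU^{>0}\subseteq\partial_t^{j-1}U^{>0}\subseteq U^{\gamma+1}$ for $1\le j\le k-1$. For $j=0$, $tU^{>0}\subseteq U^1\subseteq U^{\gamma+1}$. This is (i); in particular all $U^\gamma$ are $t$-stable, hence finitely generated $\mathcal D[t,\partial_tt]$-submodules. For (ii), the case $\gamma\le1$ holds by definition, and for $\gamma>1$, $\partial_tU^\gamma=\partial_tt\,U^{\gamma-1}\subseteq U^{\gamma-1}$.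

By Lemma 4, $U=V$. $\square$

## 9. The Hodge filtration of $\mathcal O[1/g]g^{-\alpha}$

Lemma 5 describes $V^\alpha$, but (F4) needs $V^\alpha\cap\bigoplus_{j\le p}\mathcal O\partial_t^j\delta$. An element of this intersection might a priori need generators of higher order whose top terms cancel. The next proof shows that every such cancellation is accounted for by integration by parts.

**Proposition 6.** For $0<\alpha\le1$ rational and $p\ge0$:
$$F_p\big(\mathcal O[1/g]g^{-\alpha}\big)=\sum_{|\beta|+i\le p}\partial^\beta\big(\mathcal O^{\ge\alpha+i}g^{-\alpha-i}\big).\tag{8}$$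

Multiplying by $g^{p+\alpha}$ for $p=0,1$ gives (1).

*Proof.* Let $W_p=\sum_{|\beta|+i\le p}\partial^\beta(\mathcal O^{\ge\alpha+i}\partial_t^i\delta)$ and $F_pB_g=\bigoplus_{j\le p}\mathcal O\,\partial_t^j\delta$. Then $V^\alpha=\bigcup_pW_p$ by Lemma 5, and $W_p\subseteq F_pB_g$.

**Step 1: reduction to one inclusion.** It suffices to show
$$W_q\cap F_{q-1}B_g\subseteq W_{q-1}\qquad(q\ge1).\tag{9}$$
Indeed, an element of $V^\alpha\cap F_pB_g$ lies in some $W_q$, and (9) lowers $q$ until $q\le p$; so $V^\alpha\cap F_pB_g=W_p$.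

**Step 2: only $i\le1$ is needed.** Let $\omega\in W_q\cap F_{q-1}B_g$. Modulo $W_{q-1}$ only terms $\partial^\beta(u\partial_t^i\delta)$ with $|\beta|+i=q$ matter. If $i\ge2$, then (6) with Lemma 2(c) replaces such a term by terms with $i-1$ in place of $i$ and one more derivative in front, plus a term with $|\beta|+(i-1)=q-1$, which lies in $W_{q-1}$. Repeating,
$$\omega\equiv\sum_{|\beta|=q}\partial^\beta(a_\beta\delta)+\sum_{|\beta|=q-1}\partial^\beta(b_\beta\partial_t\delta)\pmod{W_{q-1}},\qquad a_\beta\in\mathcal O^{\ge\alpha},\ b_\beta\in\mathcal O^{\ge\alpha+1}.$$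

**Step 3: removing the $b_\beta$.** As $\omega\in F_{q-1}B_g$ and $W_{q-1}\subseteq F_{q-1}B_g$, the coefficient of $\partial_t^q\delta$ on the right vanishes. Up to the sign $(-1)^q$ this says
$$\sum_{|\beta|=q}a_\beta g_x^{\beta_1}g_y^{\beta_2}-\sum_{|\beta|=q-1}b_\beta g_x^{\beta_1}g_y^{\beta_2}=0 .$$
So $\sum_{|\beta|=q-1}b_\beta g_x^{\beta_1}g_y^{\beta_2}\in J^q$, and Lemma 3(b) gives $b_\beta\in J$ for all $\beta$. By Lemma 2(c) with $c=\alpha+1$, $b_\beta=Ag_x+Bg_y$ with $A\in\mathcal O^{\ge\alpha+w_x}$, $B\in\mathcal O^{\ge\alpha+w_y}$, so $A,B,A_x,B_y\in\mathcal O^{\ge\alpha}$. Formula (6) with $i=1$ replaces $\partial^\beta(b_\beta\partial_t\delta)$ by terms $\partial^{\beta'}(a\delta)$ with $|\beta'|=q$, $a\in\mathcal O^{\ge\alpha}$, plus an element of $W_{q-1}$. So we may assume that all $b_\beta=0$, after changing the $a_\beta$ within $\mathcal O^{\ge\alpha}$.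

**Step 4: the remaining relation is a Koszul relation.** Now $\sum_{|\beta|=q}a_\beta g_x^{\beta_1}g_y^{\beta_2}=0$. By Lemma 3(a),
$$\sum_{|\beta|=q}a_\beta X^{\beta_1}Y^{\beta_2}=(g_yX-g_xY)\sum_{|\beta|=q-1}c_\beta X^{\beta_1}Y^{\beta_2},\qquad c_\beta\in\mathcal O,$$
and therefore
$$\sum_{|\beta|=q}\partial^\beta(a_\beta\delta)=\sum_{|\beta|=q-1}\partial^\beta\big[\partial_x(g_yc_\beta\delta)-\partial_y(g_xc_\beta\delta)\big]=\sum_{|\beta|=q-1}\partial^\beta\Big(\big(\tfrac{\partial c_\beta}{\partial x}g_y-\tfrac{\partial c_\beta}{\partial y}g_x\big)\delta\Big);$$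
the $\partial_t\delta$-terms $-g_xg_yc_\beta\partial_t\delta$ cancel, and so do the terms with $g_{xy}$. We know nothing about the size of $c_\beta$, but none is needed: the monomials of $\frac{\partial c_\beta}{\partial x}g_y$ have $\rho\ge(w_x+w_y)+(1-w_y)>1\ge\alpha$, and those of $\frac{\partial c_\beta}{\partial y}g_x$ have $\rho\ge(w_x+w_y)+(1-w_x)>1\ge\alpha$. So the sum lies in $W_{q-1}$, and (9) is proved.

**Step 5: passage to $\mathcal O[1/g]g^{-\alpha}$.** The map $\Phi:B_g\to\mathcal O[1/g]g^{-\alpha}$, $v\partial_t^j\delta\mapsto Q_j(\alpha)\,v\,g^{-\alpha-j}$, is $\mathcal D$-linear, because $Q_{j+1}(\alpha)=(\alpha+j)Q_j(\alpha)$. By (F4) and (F1), $F_p=\Phi(V^\alpha\cap F_pB_g)=\Phi(W_p)$. Since $Q_i(\alpha)\ne0$, $\Phi(W_p)$ is the right side of (8). $\square$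

## 10. Equal ideals for $p\le N$, different Tjurina numbers

We prove Theorem C. Let $h=x^{n-2}y^{m-2}$, the basic monomial of highest degree. By hypothesis
$$\deg h=2-\tfrac2n-\tfrac2m\ \ge\ 1+\tfrac Nn>1 ,$$
so Sections 7–9 apply to $f=x^n+y^m$ (with $h=0$) and to $g=f+h$. For $n=N+4$, $m=N+5$ the hypothesis holds because $\frac2{N+5}<\frac2{N+4}=1-\frac{N+2}{N+4}$. The margin $\frac Nn$ is the point: each derivative lowers degrees by at most $\frac1n$, so $h$ can be differentiated $N$ times before its degree drops below $1$.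

**Step 1: irreducibility and characteristic.** For both germs the Newton polygon is the single segment from $(n,0)$ to $(0,m)$, because $\deg h>1$; the edge part is $x^n+y^m$, and $\gcd(n,m)=1$. By Newton–Puiseux, $x=\zeta y^{m/n}+\cdots\in\mathbb C\{y^{1/n}\}$ with $\zeta^n=-1$. So both are irreducible with characteristic sequence $(n;m)$.

**Step 2: equality of the Hodge ideals.** Let $0\le p\le N$ and $\alpha\in\mathbb Q\cap(0,1]$. We compare generators of the two ideals one by one. By (8), $I_p(\alpha\{g=0\})$ is the span of the elements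
$$\mathcal N^g_{\beta,i,u}=g^{p+\alpha}\,\partial^\beta(ug^{-\alpha-i}),\qquad|\beta|+i\le p,\quad u\in\mathcal O^{\ge\alpha+i},$$
and similarly for $f$. Taking $\beta=0$, $i=p$ shows that both ideals contain $\mathcal O^{\ge\alpha+p}$.

Write $v^{(\beta)}=\partial^\beta v$. Each new derivative hits $u$, or a factor $g^{(\beta^l)}$ already produced, or the power of $g$, in which case it produces a new factor and lowers the exponent by one. So, by induction on $|\beta|$, $\mathcal N^g_{\beta,i,u}$ is a combination, with coefficients depending only on $\alpha,\beta,i$, of products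
$$u^{(\beta^0)}\prod_{l=1}^rg^{(\beta^l)}\cdot g^{\,p-i-r},\qquad|\beta^l|\ge1\ (l\ge1),\quad\beta^0+\beta^1+\cdots+\beta^r=\beta,\quad r\le|\beta|\le p-i .$$
The element $\mathcal N^f_{\beta,i,u}$ is given by the same formula with $f$ in place of $g$. Substitute $g=f+h$ and subtract: $\mathcal N^g_{\beta,i,u}-\mathcal N^f_{\beta,i,u}$ is a combination of products of $u^{(\beta^0)}$ with $p-i$ factors, each a derivative (possibly of order $0$) of $f$ or $h$, at least one of them of $h$. Before differentiation, $u$ contributes $\rho\ge\alpha+i$, each factor contributes degree $\ge1$, and a factor $h$ contributes $\ge1+\frac Nn$. The total order of differentiation is $|\beta|$, and each derivative lowers degrees by at most $w_x=\frac1n$. So all monomials of the difference have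
$$\rho\ \ge\ (\alpha+i)+(p-i)+\tfrac Nn-\tfrac{|\beta|}n\ \ge\ \alpha+p ,$$
because $|\beta|\le p\le N$. Hence $\mathcal N^g_{\beta,i,u}-\mathcal N^f_{\beta,i,u}\in\mathcal O^{\ge\alpha+p}$, which is contained in both ideals. Therefore $I_p(\alpha\{f=0\})=I_p(\alpha\{g=0\})$.

**Step 3: non-equivalence.** The Tjurina number $\tau=\dim\mathcal O/(F,F_x,F_y)$ is an analytic invariant of $\{F=0\}$, and we show that it differs. With $E=w_xx\partial_x+w_yy\partial_y$ we have $E(f)=f$, so $f\in(f_x,f_y)$ and $\tau(f)=\dim\mathcal O/(x^{n-1},y^{m-1})=(n-1)(m-1)$. For $g$, with $J=(g_x,g_y)$, we have $E(g)=g+(\deg h-1)h\in J$. If $g\in J$, then $h\in J$ since $\deg h\ne1$; this contradicts Lemma 2(b), as $h$ is basic. So $\mathcal O/(g,g_x,g_y)$ is a proper quotient of $\mathcal O/J$, and Lemma 2(a) gives $\tau(g)\le(n-1)(m-1)-1<\tau(f)$. $\square$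

With $N=1$, $(n,m)=(5,6)$, where $\frac35+\frac26=\frac{14}{15}<1$, and $\psi=\mathrm{id}$, the second question is answered in the negative. The germs $x^5+y^6$ and $x^5+y^6+x^3y^4$ have the same $I_0(\alpha\,\cdot)$ and $I_1(\alpha\,\cdot)$ for every $\alpha\in\mathbb Q\cap(0,1]$ and the same characteristic sequence $(5;6)$, but $\tau=20$ for the first and $\tau\le19$ for the second. Letting $N$ vary, no universal bound $p\le N$ suffices. In characteristic $(4;5)$, where the test of Section 1 went the other way, $\frac34+\frac25>1$, and the hypothesis of Theorem C fails even for $N=1$.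

## 11. A bound on $p$ that depends on $Z$

We prove Theorem D. The idea is that the ideals $K_N$ of functions satisfying finitely many of the inclusions of Theorem A decrease to $(f)$, so some $K_N$ is already $(f)$ up to high order, and finite determinacy absorbs the rest. Fix $Z=\{f=0\}$ singular and irreducible, and fix $\alpha$. Put
$$K_N=\{k\in\mathcal O:\ kI_p(\alpha Z)\subseteq I_{p+1}(\alpha Z),\ 0\le p<N\},$$
a decreasing sequence of ideals containing $f$. Let $\hat{\mathcal O}=\mathbb C[[x,y]]$, $\hat{\mathfrak m}$ its maximal ideal, and $\hat K_N=K_N\hat{\mathcal O}$. Finite intersections and quotients of ideals commute with the flat extension $\mathcal O\to\hat{\mathcal O}$, so $\hat K_N=\{k\in\hat{\mathcal O}:\ kI_p\subseteq I_{p+1}\hat{\mathcal O},\ 0\le p<N\}$.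

**Step 1: $\bigcap_N\hat K_N=f\hat{\mathcal O}$.** We need Theorem A for formal $k$, because Step 2 takes a limit. We go through its proof with $p_0=0$ and $k\in\bigcap_N\hat K_N$, in the coordinates of Lemma 1. The graded expansion map extends to $\hat{\mathcal O}[1/f]f^{-\alpha}$, and (2) holds for $a\in\hat{\mathcal O}$. The hypothesis gives $\frac kfF_p\subseteq\hat{\mathcal O}F_{p+1}$. In (3) one obtains $a_\beta\in\hat{\mathcal O}$, because $\hat{\mathcal O}\,\partial^\beta\subseteq\sum_{|\beta'|\le|\beta|}\partial^{\beta'}\hat{\mathcal O}$. From there on only graded components are used, so $f_0\mid k_0$. The iteration subtracts polynomial multiples of $f$, and Krull's theorem holds in $\hat{\mathcal O}$. The inclusion $f\hat{\mathcal O}\subseteq\hat K_N$ is clear.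

**Step 2: for every $M$ there is $N$ with $K_N\subseteq(f)+\mathfrak m^M$.** This is a compactness argument. For each $l$ let $E_l\subseteq\hat{\mathcal O}/\hat{\mathfrak m}^l$ be the stable value, for $N\to\infty$, of the decreasing sequence of images of $\hat K_N$ in this finite-dimensional space. Taking $N$ so large that the images at levels $l$ and $l+1$ are both stable, we see that $E_{l+1}\to E_l$ is surjective. Suppose the assertion fails for $M$. The image of $\hat K_N$ in $\hat{\mathcal O}/\hat{\mathfrak m}^M=\mathcal O/\mathfrak m^M$ is that of $K_N$, so $E_M\not\subseteq(f\hat{\mathcal O}+\hat{\mathfrak m}^M)/\hat{\mathfrak m}^M$. Lift an element of $E_M$ outside this subspace successively to $E_{M+1},E_{M+2},\dots$. The limit is $k\in\hat{\mathcal O}$ with $k\in\hat K_N+\hat{\mathfrak m}^l$ for all $N$ and all $l\ge M$. By Krull, $k\in\hat K_N$ for all $N$, so $k\in f\hat{\mathcal O}$ by Step 1. This contradicts the choice of its class modulo $\hat{\mathfrak m}^M$.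

**Step 3: finite determinacy.** Here we conclude. Let $\mathrm{Mil}(f)$ be the Milnor number of $f$ and $n=\operatorname{mult}Z$; take $M=\max(\mathrm{Mil}(f)+2,\ n+1)$ and the corresponding $N$ from Step 2. Suppose $I_p(\alpha Z)=\psi^*I_p(\alpha Z')$ for $0\le p\le N$, and let $g=f'\circ\psi$ with $f'$ an equation of $Z'$. By (F3), $I_p(\alpha Z)=I_p(\alpha\{g=0\})$ for $0\le p\le N$, so (F1) gives $g\in K_N$. Hence $g=qf+r$ with $r\in\mathfrak m^M$. As $\operatorname{mult}g=n$ (same characteristic sequence) and $M>n$, the function $q$ is a unit, since otherwise $g\in\mathfrak m^{n+1}$. So $q^{-1}g\equiv f$ modulo $\mathfrak m^{\mathrm{Mil}(f)+2}$. Now $f$ is right $(\mathrm{Mil}(f)+1)$-determined, i.e. every $f_1$ with $f_1-f\in\mathfrak m^{\mathrm{Mil}(f)+2}$ is right equivalent to $f$ (Mather; Greuel–Lossen–Shustin, *Introduction to Singularities and Deformations*, Ch. I, §2.2). So $q^{-1}g$ is right equivalent to $f$, and $Z'$ is analytically equivalent to $Z$. By Theorem C no $N$ works for all $Z$. $\square$
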